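\title{Lex or RevLex: the minimal Hilbert function of a subalgebra generated by quadrics}

\begin{abstract}
Let $u$ be a positive integer and let $n$ be the least integer with $\binom{n+1}{2}\ge u$. Consider the subalgebras of $K[x_1,\dots,x_n]$ generated by $u$ linearly independent quadratic forms. We prove, over every field $K$, that the asymptotically smallest Hilbert function among them is attained by one of the two algebras generated by the first $u$ quadratic monomials in the lexicographic or in the reverse lexicographic order, and we determine for every $u$ which of the two is minimal and when both are. The proof reduces the problem to strongly stable sets of monomials, writes their Hilbert functions as sums over lattice paths, and solves the resulting extremal problem for strict partitions.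
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field, let $R=K[x_1,\dots,x_n]$ be the standard graded polynomial ring, and let $R_2$ be the space of quadratic forms. For a linearly independent set $W\subseteq R_2$ let $K[W]\subseteq R$ be the subalgebra generated by $W$. Its \emph{Hilbert function} is
\[
\operatorname{HF}(K[W],d)=\dim_K\operatorname{span}W^d ,
\]
where $W^d$ is the set of products of $d$ elements of $W$. If $|W|=u$, there are $\binom{u+d-1}{d}$ formal products, and the Hilbert function falls short of this number by the dimension of the space of polynomial relations of degree $d$ among the elements of $W$. A small Hilbert function means many relations, and we ask how small it can be for a given number $u$ of generators.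

Throughout, $u$ is a positive integer and $n$ is the unique integer with
\[
\binom n2<u\le\binom{n+1}2 .
\]
Since $\dim R_2=\binom{n+1}2$, this $n$ is the least number of variables that leaves room for $u$ independent quadrics. We say that $K[W]$, with $|W|=u$, has the \emph{minimal Hilbert function}, and that $W$ is \emph{minimal}, if for every linearly independent $W'\subseteq R_2$ with $|W'|=u$ we have $\operatorname{HF}(K[W],d)\le\operatorname{HF}(K[W'],d)$ for all $d\gg0$. Put
\[
N=n-1,\qquad m=\binom{n+1}2-u,\qquad\text{so that}\qquad 0\le m\le N .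
\]
The number $m$ is the codimension of $\operatorname{span}W$ in $R_2$. If $m=0$, then $W$ spans $R_2$, and $\operatorname{HF}(K[W],d)=\binom{2d+N}{N}$ grows like $2^Nd^N/N!$. For $m\ge1$ the question is which $m$ dimensions to give up in order to lose as many products as possible.

For sets of monomials the question has a picture. The exponent vectors of the quadratic monomials are the vertices and the midpoints of the edges of the simplex with vertices $2e_1,\dots,2e_n$, and the exponent vectors of $W^d$ form the $d$-fold sumset of those of $W$. To shrink the sumsets one expects to delete $m$ points that cluster, and there are two extreme ways to cluster: take one vertex and the midpoints of $m-1$ edges through it, or take all points of as large a face as $m$ allows. These are the final segments of two orders on quadratic monomials. For $a\le b$ and $a'\le b'$ define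
\begin{align*}
x_ax_b>_{\operatorname{Lex}}x_{a'}x_{b'}&\quad\text{if } a<a',\text{ or } a=a'\text{ and } b<b',\\
x_ax_b>_{\operatorname{RevLex}}x_{a'}x_{b'}&\quad\text{if } b<b',\text{ or } b=b'\text{ and } a<a',
\end{align*}
and let $\operatorname{Lex}(u)$ and $\operatorname{RevLex}(u)$ be the sets of the $u$ greatest quadratic monomials in $x_1,\dots,x_n$ for these orders. For $n=5$ and $u=12$, for instance, $\operatorname{RevLex}(12)$ omits $x_3x_5,\,x_4x_5,\,x_5^2$ and $\operatorname{Lex}(12)$ omits $x_4^2,\,x_4x_5,\,x_5^2$. The conjecture posed in \cite{Nicklasson} is that one of these two sets is always minimal. We prove it.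

\begin{theorem}\label{thm:main}
For every field $K$ and every positive integer $u$, one of the algebras $K[\operatorname{Lex}(u)]$ and $K[\operatorname{RevLex}(u)]$ has the minimal Hilbert function.
\end{theorem}

If $m=0$, both sets consist of all quadratic monomials. For $m\ge1$ there is a sharp form. For integers $p,z\ge0$ let
\[
\beta_p(z)=\sum_{j=0}^p\binom zj
\]
be the number of subsets with at most $p$ elements of a $z$-element set. Write $m\ge1$ uniquely as
\[
m=\binom{k+1}2+r,\qquad k\ge1,\quad 0\le r\le k,
\]
and put
\begin{equation}\label{eq:Lambda}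
\Lambda=\Lambda_N(m)=\beta_{k-1}(N)+\varepsilon,\qquad
\varepsilon=\begin{cases}\dbinom{N-k+r-1}{r-1}&\text{if } r\ge1,\\[2mm] 0&\text{if } r=0.\end{cases}
\end{equation}
A set $S$ of quadratic monomials is \emph{strongly stable} if $x_bx_c\in S$ and $a<b$ imply $x_ax_c\in S$.

\begin{theorem}\label{thm:sharp}
Let $m\ge1$.
\begin{enumerate}
\item[(1)] For every linearly independent $W\subseteq R_2$ with $|W|=u$,
\[
\liminf_{d\to\infty}\frac{(n-1)!\,\operatorname{HF}(K[W],d)}{d^{\,n-1}}\ \ge\ 2^{n-1}-\max(2^{m-1},\Lambda).
\]
Equality holds, with a limit in place of the lower limit, for $W=\operatorname{RevLex}(u)$ if $2^{m-1}\ge\Lambda$, and for $W=\operatorname{Lex}(u)$ if $\Lambda\ge2^{m-1}$.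
\item[(2)] A strongly stable set of $u$ quadratic monomials in $x_1,\dots,x_n$ other than $\operatorname{Lex}(u)$ and $\operatorname{RevLex}(u)$ does not attain this bound.
\item[(3)] $\operatorname{Lex}(u)$ is minimal if and only if $\Lambda\ge2^{m-1}$. $\operatorname{RevLex}(u)$ is minimal if and only if $2^{m-1}>\Lambda$, or $m\le2$ (then the two sets coincide), or $(m,n)\in\{(3,4),(4,7)\}$ (then the two Hilbert functions coincide).
\end{enumerate}
\end{theorem}

The numbers $2^{m-1}$ and $\Lambda$ are what $\operatorname{RevLex}(u)$ and $\operatorname{Lex}(u)$ save from the leading coefficient $2^N$ of the case $m=0$. The first does not depend on $N$. The second is, for fixed $m$, a polynomial in $N$ of degree $k-1$; for example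
\begin{equation}\label{eq:smallLambda}
\Lambda_N(3)=N+1,\qquad \Lambda_N(4)=N+2,\qquad \Lambda_N(5)=2N .
\end{equation}
Neither order wins for all $u$. For $n=5$ and $u=11$ we have $m=4$ and $2^{m-1}=8>6=\Lambda$, so only $\operatorname{RevLex}(11)$ is minimal among the two; for $u=12$ we have $m=3$ and $2^{m-1}=4<5=\Lambda$, so only $\operatorname{Lex}(12)$ is.

Section~\ref{sec:reduction} reduces the problem to strongly stable sets. Section~\ref{sec:paths} writes the Hilbert function of such a set as a sum over lattice paths. Section~\ref{sec:partitions} encodes the set by a strict partition of $m$, states the extremal inequality Theorem~\ref{thm:extremal}, and deduces Theorem~\ref{thm:main} and parts (1) and (2) of Theorem~\ref{thm:sharp}. Sections~\ref{sec:kparts} and~\ref{sec:fewer} prove the inequality, and Section~\ref{sec:ties} settles the ties $\Lambda=2^{m-1}$.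

\section{Reduction to strongly stable sets}\label{sec:reduction}

Distinct monomials are linearly independent, so a set $A$ of quadratic monomials has $\operatorname{HF}(K[A],d)=|A^d|$, whatever the field.

\begin{proposition}\label{prop:reduction}
For every linearly independent $W\subseteq R_2$ with $|W|=u$ there is a strongly stable set $S$ of $u$ quadratic monomials with $\operatorname{HF}(K[S],d)\le\operatorname{HF}(K[W],d)$ for all $d$.
\end{proposition}

The tool is the passage to initial monomials. Order all monomials lexicographically with $x_1>\dots>x_n$, and let $\operatorname{in}(f)$ be the greatest monomial that occurs in a nonzero polynomial $f$. The order is compatible with multiplication, so $\operatorname{in}(fg)=\operatorname{in}(f)\operatorname{in}(g)$. For a space $V$ of forms of one degree let $\operatorname{in}(V)$ be the set of initial monomials of its nonzero elements; Gaussian elimination gives $|\operatorname{in}(V)|=\dim V$. Let $V^d$ be the span of the products of $d$ elements of $V$. A product of $d$ initial monomials is the initial monomial of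 the product, so $\operatorname{in}(V)^d\subseteq\operatorname{in}(V^d)$ and, over any field,
\begin{equation}\label{eq:initial}
|\operatorname{in}(V)^d|\le\dim V^d .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Let $A_0=\operatorname{in}(\operatorname{span}W)$. It consists of $u$ monomials, and $|A_0^d|\le\operatorname{HF}(K[W],d)$ by \eqref{eq:initial}. From now on only the numbers $|A^d|$ for sets $A$ of monomials occur, so we may compute over $\mathbb Q$.

A set of monomials is its own set of initial monomials, so to move it we first change coordinates. Let $A$ be a set of $u$ quadratic monomials and $V=\operatorname{span}_{\mathbb Q}A$. For $a<b$ let $g$ be the automorphism of $\mathbb Q[x_1,\dots,x_n]$ with $g(x_b)=x_a+x_b$ that fixes the other variables, and put $\sigma_{ab}A=\operatorname{in}(gV)$. This is a set of $u$ monomials, and \eqref{eq:initial} gives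
\[
|(\sigma_{ab}A)^d|\le\dim(gV)^d=\dim g(V^d)=|A^d|\qquad\text{for all }d.
\]

We compute $\sigma_{ab}A$. Group the quadratic monomials into \emph{blocks}: two monomials lie in the same block if they have the same factor $w$ free of $x_a$ and $x_b$. The blocks are the singletons $\{w\}$ with $\deg w=2$, the pairs $\{x_aw,x_bw\}$ with $\deg w=1$, and the triple $\{x_a^2,x_ax_b,x_b^2\}$. The map $g$ preserves the span of each block, and $V$ is the direct sum of its parts in these spans. The initial monomial of a sum of polynomials supported in different blocks is the initial monomial of one of the summands, so $\operatorname{in}(gV)$ can be computed block by block. Within a block a larger exponent of $x_a$ gives a greater monomial. We claim that $\sigma_{ab}$ replaces the part of $A$ in each block by the same number of monomials of the block with the largest exponents of $x_a$. This holds if the part is empty or the whole block, which covers the singletons. In a pair, $g(x_aw)=x_aw$ and $g(x_bw)=x_aw+x_bw$ both have initial monomial $x_aw$. In the triple,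
\[
g(x_a^2)=x_a^2,\qquad g(x_ax_b)=x_a^2+x_ax_b,\qquad g(x_b^2)=x_a^2+2x_ax_b+x_b^2 .
\]
Each image has initial monomial $x_a^2$, which settles parts of size one. For parts of size two, the difference of the two images is $x_ax_b$ for $\{x_a^2,x_ax_b\}$, it is $2x_ax_b+x_b^2$ for $\{x_a^2,x_b^2\}$, and it is $x_ax_b+x_b^2$ for $\{x_ax_b,x_b^2\}$. Each difference has initial monomial $x_ax_b$. The claim follows.

Give $x_bx_c$ the weight $b+c$. Within a block the weight strictly decreases as the exponent of $x_a$ increases, so the total weight of $A$ drops whenever $\sigma_{ab}A\ne A$. Starting from $A_0$ and applying maps $\sigma_{ab}$ as long as one of them changes the set, we reach a set $S$ that is fixed by all $\sigma_{ab}$ and satisfies $|S^d|\le|A_0^d|$ for all $d$. If $x_bx_c\in S$ and $a<b$, then $x_ax_c$ lies in the block of $x_bx_c$ for the pair $a,b$ and has a larger exponent of $x_a$; since $\sigma_{ab}S=S$, it lies in $S$.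
\end{proof}

The change of field is needed for one case: in characteristic $2$ the map $g$ preserves the span of $x_a^2$ and $x_b^2$, and the set $\{x_a^2,x_b^2\}$ would not move. This is the only place where the field matters.

\section{Hilbert functions as sums over lattice paths}\label{sec:paths}

Let $\Delta=\{(a,b):1\le a\le b\le n\}$. We identify $x_ax_b$ with the \emph{cell} $(a,b)$ and draw it in row $a$ and column $b$ of an upper triangular array, as in Figure~\ref{fig:m5}. A cell $(a,b)$ \emph{dominates} $(a',b')$ if $a\ge a'$ and $b\ge b'$. A set $S$ of quadratic monomials is strongly stable exactly when its set of cells $D\subseteq\Delta$ contains every cell dominated by one of its cells: one passes from $x_ax_b$ to $x_{a'}x_b$ to $x_{a'}x_{b'}$, and conversely, lowering one of two indices lowers the sorted pair componentwise. A dominated cell is a greater monomial in both orders, so $\operatorname{Lex}(u)$ and $\operatorname{RevLex}(u)$ are strongly stable.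

In this section $S$ is a strongly stable set of $u$ monomials with set of cells $D$. Every cell of column $n$ dominates $(1,n)$. If $(1,n)\notin D$, then $D$ has no cell in column $n$ and $|D|\le\binom n2$. So the hypothesis $u>\binom n2$ gives
\[
(1,n)\in D .
\]

Counting $S^d$ is difficult because a monomial of degree $2d$ has many factorizations into quadratic monomials. We single out one of them: sort the $2d$ indices and pair the first with the last, the second with the second to last, and so on. For example, $x_1x_2^2x_3^3$ has sorted indices $1,2,2,3,3,3$ and becomes $(x_1x_3)(x_2x_3)(x_2x_3)$. The factors $(a,b)$, read as intervals $[a,b]$, are nested. The whole method is visible for $n=3$.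

\begin{example}\label{ex:n3}
Let $n=3$. There are four maximal families of nested intervals:
\[
\begin{array}{ll}
\pi_1:\ x_1x_3,\ x_1x_2,\ x_1^2,\qquad & \pi_2:\ x_1x_3,\ x_1x_2,\ x_2^2,\\[1mm]
\pi_3:\ x_1x_3,\ x_2x_3,\ x_2^2, & \pi_4:\ x_1x_3,\ x_2x_3,\ x_3^2 .
\end{array}
\]
The nested factorization of a monomial of degree $2d$ is a multiset of size $d$ from one of these families. The family $\pi_1$ carries $\binom{d+2}2$ multisets. A multiset from $\pi_2$ is new exactly when it uses $x_2^2$; one from $\pi_3$ is new exactly when it uses $x_2x_3$; one from $\pi_4$ is new exactly when it uses $x_3^2$. Each condition leaves $\binom{d+1}2$ multisets, and indeed $\binom{d+2}2+3\binom{d+1}2=\binom{2d+2}2$. For $u=5$ take $S$ to omit $x_3^2$. A monomial lies in $S^d$ only if the exponent of $x_3$ is at most $d$, and this is the condition that its nested factorization avoids $x_3^2$. So $\pi_4$ drops out and $|S^d|=\binom{d+2}2+2\binom{d+1}2$. The leading coefficient is $3/2!$, and $3$ is the number of families contained in $S$.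
\end{example}

The next two lemmas extend the two features of the example: membership in $S^d$ is decided by the nested factorization, and each nested family is assigned to one maximal family.

\begin{lemma}\label{lem:nested}
Let $c_1\le\dots\le c_{2d}$. Then $x_{c_1}\cdots x_{c_{2d}}\in S^d$ if and only if $(c_j,c_{2d+1-j})\in D$ for $1\le j\le d$.
\end{lemma}

\begin{proof}
If these cells lie in $D$, they give a factorization. Conversely, let the monomial lie in $S^d$. Then the positions $1,\dots,2d$ are partitioned into pairs $p<q$ with $(c_p,c_q)\in D$. Fix $j\le d$ and call the $j$ positions $2d+1-j,\dots,2d$ \emph{top}. If two top positions $p<q$ are paired, then $c_q\ge c_p\ge c_{2d+1-j}\ge c_j$. Otherwise the top positions have $j$ distinct partners that are not top, and one partner $p$ satisfies $p\ge j$; if $q$ is its top position, then $p<q$, $c_p\ge c_j$ and $c_q\ge c_{2d+1-j}$. In both cases the cell $(c_p,c_q)\in D$ dominates $(c_j,c_{2d+1-j})$, which therefore lies in $D$ by strong stability.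
\end{proof}

Order $\Delta$ by reverse inclusion of intervals: $(a,b)\preceq(a',b')$ if $a\le a'$ and $b\ge b'$. The least element is $(1,n)$. A \emph{chain} is a set of pairwise comparable cells, and a \emph{multichain of length $d$} is a multiset of $d$ cells whose support is a chain. Multichains $(a_1,b_1)\preceq\dots\preceq(a_d,b_d)$ are the same as sorted sequences $a_1\le\dots\le a_d\le b_d\le\dots\le b_1$, so by Lemma~\ref{lem:nested}
\[
\operatorname{HF}(K[S],d)=\text{number of multichains of length $d$ with all cells in }D.
\]

A \emph{path} is a sequence of cells from $(1,n)$ to the diagonal $a=b$ with steps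
\[
\mathsf L:(a,b)\to(a,b-1)\quad\text{(left)},\qquad \mathsf D:(a,b)\to(a+1,b)\quad\text{(down)}.
\]
Each step lowers the \emph{distance} $b-a$ from the diagonal by one. So a path has $N$ steps and $n=N+1$ cells, and paths correspond to the $2^N$ words of length $N$ in $\mathsf L$ and $\mathsf D$. Every path is a chain. A \emph{corner} of a path is a cell that is entered by $\mathsf D$ and is either left by $\mathsf L$ or the last cell. The number $h(\pi)$ of corners of $\pi$ is the number of maximal runs of $\mathsf D$ in its word. In Example~\ref{ex:n3} the paths are $\mathsf{LL},\mathsf{LD},\mathsf{DL},\mathsf{DD}$, and the cells that a new multiset had to use are the corners.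

\begin{lemma}\label{lem:corner}
For every chain $T\subseteq D$ there is exactly one path $\pi$ that contains $T$ and has all its corners in $T$. This path is contained in $D$.
\end{lemma}

\begin{proof}
List $(1,n)$ and the elements of $T$ in increasing order for $\preceq$; call these cells \emph{stops}.

\emph{Existence.} From one stop $(a,b)$ to the next stop $(a',b')$, which lies in $T$, go left to $(a,b')$ and then down to $(a',b')$; from the last stop go left to the diagonal. Inside a segment with word $\mathsf L\cdots\mathsf L\mathsf D\cdots\mathsf D$, a cell entered by $\mathsf D$ is left by $\mathsf D$, and the final segment has no $\mathsf D$. So every corner is the end of a segment between stops and lies in $T$. The cells $(a,j)$ with $b'\le j\le b$ are dominated by $(a,b)$, the cells $(i,b')$ with $a\le i\le a'$ are dominated by $(a',b')$, and the cells of the final segment are dominated by the last stop. All stops lie in $D$, because $(1,n)\in D$, so $\pi\subseteq D$.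

\emph{Uniqueness.} Let $\pi\supseteq T$ have all corners in $T$. Between two consecutive stops $\pi$ has no corner in the interior, so its word there has no factor $\mathsf{DL}$; it is $\mathsf L\cdots\mathsf L\mathsf D\cdots\mathsf D$ and is determined by the two stops. If a step $\mathsf D$ occurred after the last stop, the cell entered by the last $\mathsf D$ of $\pi$ would be a corner outside $T$. So $\pi$ goes left from the last stop.
\end{proof}

\begin{proposition}\label{prop:pathsum}
For all $d\ge0$,
\[
\operatorname{HF}(K[S],d)=\sum_{\pi\subseteq D}\binom{d-h(\pi)+N}{N},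
\]
the sum running over the paths contained in $D$. The right side is a polynomial in $d$.
\end{proposition}

\begin{proof}
A multiset of cells of a path $\pi\subseteq D$ is a multichain in $D$. By Lemma~\ref{lem:corner}, applied to the support, each multichain of length $d$ in $D$ arises from exactly one pair consisting of a path $\pi\subseteq D$ and a multiset of $d$ cells of $\pi$ that contains every corner of $\pi$. Removing one copy of each corner leaves an arbitrary multiset of size $d-h(\pi)$ on $N+1$ cells, and there are $\binom{d-h(\pi)+N}{N}$ of these if $d\ge h(\pi)$. If $d<h(\pi)$ there are none; since $h(\pi)\le N$, we then have $0\le d-h(\pi)+N<N$, and both the binomial coefficient and the polynomial $y(y-1)\cdots(y-N+1)/N!$ at $y=d-h(\pi)+N$ vanish.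
\end{proof}

\section{Strict partitions and the extremal inequality}\label{sec:partitions}

Each path contributes $d^N/N!$ to the leading term, so a set $S$ with small Hilbert function is one whose $m$ missing cells block many paths. We encode both the missing cells and the paths by distances from the diagonal, column by column from the right. A \emph{strict partition} of $m$ is a sequence $\mu_1>\dots>\mu_s>0$ of integers with sum $m$; we put $\mu_t=0$ for $t>s$.

Let $C=\Delta\setminus D$, so $|C|=m$, and let $\mu_t$ be the number of cells of $C$ in column $n+1-t$. Every cell that dominates a cell of $C$ lies in $C$. So the cells of $C$ in column $n+1-t$ are the lowest ones, those at distance less than $\mu_t$ from the diagonal. If $\mu_{t+1}\ge1$, then column $n+1-t$ contains the right neighbors of the $\mu_{t+1}$ cells of $C$ in column $n-t$, and also its own diagonal cell; all these lie in $C$, so $\mu_t\ge\mu_{t+1}+1$. Hence $\mu=\mu(S)$ is a strict partition of $m$, and it determines $S$.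

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!45] (5,-6) rectangle (6,-1);
\fill[gray!45] (13,-6) rectangle (14,-2);
\fill[gray!45] (12,-5) rectangle (13,-4);
\fill[gray!45] (21,-6) rectangle (22,-3);
\fill[gray!45] (20,-5) rectangle (21,-3);
\foreach \s in {0,8,16}
  \foreach \x in {1,...,6}
    \foreach \y in {1,...,\x}
      \draw (\s+\x-1,-\y) rectangle +(1,1);
\draw[very thick,->] (13.5,-0.5) -- (12.5,-0.5) -- (12.5,-2.5) -- (10.5,-2.5);
\fill (12.5,-2.5) circle (0.17);
\node at (2,-5.4) {$\mu=(5)$};
\node at (10,-5.4) {$\mu=(4,1)$};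
\node at (18,-5.4) {$\mu=(3,2)$};
\end{tikzpicture}
\caption{Three strongly stable sets of $u=16$ quadratic monomials in $n=6$ variables. The monomial $x_ax_b$ is the cell in row $a$ and column $b$; the $m=5$ missing cells are shaded, and $\mu$ lists their numbers by column from the right. Left: $\operatorname{RevLex}(16)$. Right: $\operatorname{Lex}(16)$. Middle: the path $\mathsf{LDDLL}$ with its one corner. It leaves by left steps the cells at distances $5,2,1$ from the diagonal, and it avoids the shaded cells since $5\ge4$ and $2\ge1$.}\label{fig:m5}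
\end{figure}

Let $[N]=\{1,\dots,N\}$. For $Q\subseteq[N]$ list the elements as $q_1>q_2>\cdots$ and put $q_t=0$ for $t>|Q|$. Write $Q\ge\mu$ if $q_t\ge\mu_t$ for all $t$. Define the family of \emph{forbidden} sets and its size by
\[
\mathcal F_N(\mu)=\{Q\subseteq[N]:q_t<\mu_t\text{ for some }t\},\qquad \Phi_N(\mu)=|\mathcal F_N(\mu)|,
\]
and let $\rho(Q)$ be the number of maximal intervals of $[N]\setminus Q$.

\begin{proposition}\label{prop:HF}
Let $S$ be a strongly stable set of $u$ quadratic monomials and $\mu=\mu(S)$. For all $d\ge0$,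
\begin{equation}\label{eq:HF}
\operatorname{HF}(K[S],d)=\binom{2d+N}{N}-\sum_{Q\in\mathcal F_N(\mu)}\binom{d-\rho(Q)+N}{N}.
\end{equation}
This is a polynomial in $d$ of degree at most $N$, and its coefficient of $d^N$ is $\bigl(2^N-\Phi_N(\mu)\bigr)/N!$.
\end{proposition}

\begin{proof}
The $p$-th step of a path starts at a cell at distance $N+1-p$ from the diagonal. Let $Q$ be the set of distances at which the path makes a step $\mathsf L$. This is a bijection from paths to subsets of $[N]$, and maximal runs of $\mathsf D$ correspond to maximal intervals of $[N]\setminus Q$, so $h(\pi)=\rho(Q)$.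

The path visits the columns $n+1-t$ with $1\le t\le|Q|+1$. For $t\le|Q|$ it leaves column $n+1-t$ by its $t$-th step $\mathsf L$, from its lowest cell in that column, at distance $q_t$. For $t=|Q|+1$ its lowest cell in the column is the last cell, at distance $0=q_t$. So the path avoids $C$ if and only if $q_t\ge\mu_t$ for $t\le|Q|+1$. This condition includes $\mu_{|Q|+1}=0$, which gives $\mu_t=0=q_t$ for all larger $t$; so it is equivalent to $Q\ge\mu$. Proposition~\ref{prop:pathsum} now expresses $\operatorname{HF}(K[S],d)$ as the sum of $\binom{d-\rho(Q)+N}N$ over all $Q\ge\mu$. The same proposition for $D=\Delta$ shows that the sum over all $Q\subseteq[N]$ is the number $\binom{2d+N}N$ of monomials of degree $2d$.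
\end{proof}

Let $\delta_k=(k,k-1,\dots,1)$, let $1^r=(1,\dots,1)$ have $r$ parts, and put $\lambda(m)=\delta_k+1^r$, with addition part by part.

\begin{lemma}\label{lem:special}
Let $1\le m\le N$. Then $\mu(\operatorname{RevLex}(u))=(m)$ and $\mathcal F_N((m))$ consists of the subsets of $[m-1]$. Further, $\mu(\operatorname{Lex}(u))=\lambda(m)$, and $\mathcal F_N(\lambda(m))$ consists of the sets with at most $k-1$ elements and, if $r\ge1$, the sets $[k-r+1]\cup T$ with $T\subseteq\{k-r+2,\dots,N\}$ and $|T|=r-1$. Consequently
\[
\Phi_N((m))=2^{m-1},\qquad \Phi_N(\lambda(m))=\Lambda_N(m).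
\]
\end{lemma}

\begin{proof}
The RevLex order ends with column $n$, read from top to bottom. Since $m<n$, the last $m$ cells are the lowest $m$ cells of that column, so $\mu=(m)$, and $Q$ is forbidden if and only if $q_1<m$.

The Lex order reads the rows from top to bottom, each from left to right, and row $n+1-j$ has $j$ cells. So the last $m$ cells are the bottom $k$ rows and the $r$ rightmost cells of row $n-k$. For $t\le k$, column $n+1-t$ has $k+1-t$ cells in the bottom $k$ rows, and one more missing cell if $t\le r$. So $\mu=\lambda(m)$. If $|Q|\le k-1$, then $q_k=0<\mu_k$ and $Q$ is forbidden. Let $|Q|\ge k$. Then $q_t\ge k+1-t$ for $t\le k$, so $Q$ is forbidden if and only if $q_t=k+1-t$ for some $t\le r$. This equation leaves only the values $k-t,\dots,1$ for $q_{t+1},\dots,q_k$; it therefore forces $q_r=k+1-r$, $q_k=1$ and $|Q|=k$, so that $Q=[k-r+1]\cup T$ as stated. Conversely such a set has $q_r=k+1-r$. There are $\binom{N-k+r-1}{r-1}$ choices of $T$.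
\end{proof}

There are finitely many strongly stable sets, and polynomials are totally ordered by their values for large $d$. So Propositions~\ref{prop:reduction} and~\ref{prop:HF} already show that a minimal set exists. The following inequality identifies it.

\begin{theorem}\label{thm:extremal}
Let $N\ge m\ge1$ and let $\mu$ be a strict partition of $m$ other than $(m)$ and $\lambda(m)$. Then
\[
\Phi_N(\mu)<\max\bigl(2^{m-1},\Lambda_N(m)\bigr).
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:sharp}\,(1),\,(2), assuming Theorem~\ref{thm:extremal}]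
If $m=0$, every $W$ spans $R_2$ and all Hilbert functions agree. Let $m\ge1$. For a strongly stable set $S$ of size $u$, Proposition~\ref{prop:HF} gives
\[
\lim_{d\to\infty}N!\,\operatorname{HF}(K[S],d)/d^N=2^N-\Phi_N(\mu(S)).
\]
By Lemma~\ref{lem:special} the limit is $2^N-2^{m-1}$ for $\operatorname{RevLex}(u)$ and $2^N-\Lambda$ for $\operatorname{Lex}(u)$. For any other $S$ we have $\mu(S)\ne(m),\lambda(m)$, and by Theorem~\ref{thm:extremal} the limit exceeds $2^N-\max(2^{m-1},\Lambda)$. This proves (2), the equality statements in (1), and the inequality in (1) for strongly stable sets; Proposition~\ref{prop:reduction} extends the inequality to all $W$.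

The Hilbert functions of $K[\operatorname{Lex}(u)]$ and $K[\operatorname{RevLex}(u)]$ are polynomials, so for one of the two sets, call it $B$, the Hilbert function is at most that of the other for $d\gg0$. The limit for $B$ is $2^N-\max(2^{m-1},\Lambda)$. Given $W$, take $S$ as in Proposition~\ref{prop:reduction}. If $S$ is one of the two sets, then $\operatorname{HF}(K[B],d)\le\operatorname{HF}(K[S],d)$ for $d\gg0$ by the choice of $B$; otherwise the same holds because the limit for $S$ is larger. In both cases $\operatorname{HF}(K[B],d)\le\operatorname{HF}(K[W],d)$ for $d\gg0$.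
\end{proof}

For $m\le4$ Theorem~\ref{thm:extremal} is empty: the strict partitions are $(1)$, $(2)$, $(3)$, $(2,1)=\lambda(3)$, $(4)$, $(3,1)=\lambda(4)$. The first competitors show what a proof has to handle.

\begin{example}\label{ex:hook}
Let $\mu=(m-1,1)$ with $m\ge3$. The forbidden sets are the subsets of $[m-2]$ and the singletons $\{q\}$ with $m-1\le q\le N$, so $\Phi_N(\mu)=2^{m-2}+N-m+2$.

For $m=5$ the only competitor is $(4,1)$, with $\Phi_N=N+5$, while $\Lambda_N(5)=2N$. So $\Phi_N\le\Lambda$ for $N\ge5$, with equality at $N=5$, where $2^{m-1}=16$ gives the strict inequality. For $N=4<m$ we have $\Phi_N=9>8$: the comparison with $\lambda(m)$ needs $N\ge m$.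

For $m=7$ and $\mu=(6,1)$ we have $\Phi_N=N+27$ and $\Lambda_N(7)=\binom{N+1}2+2$. At $N=7$ the competitor beats $\lambda(7)$, as $34>30$, and for $N\ge38$ it beats $(7)$, as $N+27>64$. It never beats both, since $N+27<64$ at $N=7$ and $N+27<\binom{N+1}2+2$ for $N\ge8$. So one must compare with $2^{m-1}$ for small $N$ and with $\Lambda$ for large $N$.
\end{example}

Let $s$ be the number of parts of $\mu$. Then $s\ge2$ because $\mu\ne(m)$, and $s\le k$ because $\binom{s+1}2\le m<\binom{k+2}2$. If $s=k$, all sets with fewer than $k$ elements are forbidden, as they are for $\lambda(m)$, and a precise comparison with $\lambda(m)$ is needed (Proposition~\ref{prop:A}). If $s<k$, a union bound leaves enough room (Proposition~\ref{prop:B}).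

\section{Partitions with $k$ parts}\label{sec:kparts}

We collect the estimates on $\beta$ that this section and the next one use.

\begin{lemma}\label{lem:beta}
Let $p,z\ge0$ be integers, and put $\beta_{-1}=0$.
\begin{enumerate}
\item[(a)] $\beta_p(z+1)=\beta_p(z)+\beta_{p-1}(z)$; hence $\beta_p(z)\le\beta_p(z+1)\le2\beta_p(z)$.
\item[(b)] $\beta_p(z)\le\binom{z+p}p$ and $\beta_p(z)\le(1+z)^p$.
\item[(c)] For $0\le a\le b$, the ratio $\beta_b(z)/\beta_a(z)$ is nondecreasing in $z$ for $z\ge b$.
\item[(d)] $\beta_{p-1}(z)\le\frac p{z+1-p}\,\beta_p(z)$ for $1\le p\le z$.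
\item[(e)] $\beta_p(z)\le(ez/p)^p$ for $1\le p\le z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sum Pascal's rule $\binom{z+1}j=\binom zj+\binom z{j-1}$ over $j\le p$.

(b) Since $\binom pj\ge1$ for $j\le p$, Vandermonde's identity gives $\beta_p(z)\le\sum_j\binom zj\binom p{p-j}=\binom{z+p}p$, and the binomial theorem gives $\beta_p(z)\le\sum_j\binom pjz^j=(1+z)^p$.

(c) For $0\le j<c\le z$ the ratio $\binom zj/\binom zc=\frac{c!}{j!}\prod_{y=j}^{c-1}\frac1{z-y}$ is nonincreasing in $z$. Summing over $j\le a$, we see that $\beta_a(z)/\binom zc$ is nonincreasing in $z\ge c$ for each $c>a$. So $\beta_b(z)/\beta_a(z)=1+\sum_{c=a+1}^b\binom zc/\beta_a(z)$ is nondecreasing for $z\ge b$.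

(d) For $1\le j\le p$ we have $\binom z{j-1}=\frac j{z+1-j}\binom zj\le\frac p{z+1-p}\binom zj$. Sum over $j$.

(e) As $p/z\le1$, we have $\beta_p(z)(p/z)^p\le\sum_j\binom zj(p/z)^j=(1+p/z)^z\le e^p$.
\end{proof}

\begin{proposition}\label{prop:A}
Let $k\ge2$ and $N\ge m$, and let $\mu\ne\lambda(m)$ be a strict partition of $m$ with exactly $k$ parts. Then $\Phi_N(\mu)\le\Lambda_N(m)$, with strict inequality unless $m=N=5$.
\end{proposition}

\begin{proof}
A strict partition with $k$ parts has the form $\mu=\delta_k+\nu$, where $\nu$ is an ordinary partition of $r$. If $r=0$, then $\mu=\lambda(m)$, so $r\ge1$. For a partition $\nu$ of size at most $k$ let $E(\nu)$ be the number of $Q\in\mathcal F_N(\delta_k+\nu)$ with $|Q|\ge k$. Then $\Phi_N(\mu)=\beta_{k-1}(N)+E(\nu)$. Put $X=N-k$; the hypothesis $N\ge m$ reads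
\begin{equation}\label{eq:X}
X\ge\binom k2+r .
\end{equation}
By Lemma~\ref{lem:special}, $E(1^r)=\binom{X+r-1}{r-1}$. We fix $k$ and $N$ and prove by induction on $r$, for $1\le r\le k$ subject to \eqref{eq:X}, that every partition $\nu\ne1^r$ of $r$ satisfies $E(\nu)\le\binom{X+r-1}{r-1}$, strictly unless $(k,r,N)=(2,2,5)$. Condition \eqref{eq:X} persists when $r$ is lowered. For $r=1$ the only partition is $1^1$.

Let $r\ge2$ and $\nu\ne1^r$. Let $i$ be the number of parts of $\nu$ and $c=\nu_i$ its last part, so $i\le r-1$ and $ic\le r$. Let $\nu^-$ be obtained from $\nu$ by lowering the last part by one. It is a partition of $r-1$, so $E(\nu^-)\le\binom{X+r-2}{r-2}$, by induction or by the formula for $E(1^{r-1})$. By Pascal's rule it suffices to show that the cell added in passing from $\nu^-$ to $\nu$ forbids fewer than $\binom{X+r-2}{r-1}$ new sets.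

The difference $E(\nu)-E(\nu^-)$ counts the sets $Q$ with $|Q|\ge k$, $q_i=\mu_i-1$, and $q_j\ge\mu_j$ for $j\ne i$, where $\mu_i=k-i+1+c$. In such a set, $q_1,\dots,q_{i-1}$ lie in $\{\mu_i,\dots,N\}$, which has $X+i-c$ elements, and the elements below $q_i$ form a subset of size at least $k-i$ of $[\mu_i-2]$, which has $k-i+c-1$ elements. Passing to complements in $[\mu_i-2]$, we obtain
\[
E(\nu)-E(\nu^-)\le U:=\binom{X+i-c}{i-1}\,v,\qquad v=\beta_{c-1}(k-i+c-1).
\]
We show $U<\binom{X+r-2}{r-1}$, except that equality holds for $(k,r,N)=(2,2,5)$.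

\emph{Case $i=1$.} Then $c=r$, and Lemma~\ref{lem:beta}(b) gives $U=\beta_{r-1}(k+r-2)\le\binom{k+2r-3}{r-1}$. For $k\ge3$ we have $\binom k2\ge k$, so $X\ge k+r$ by \eqref{eq:X}; then $X+r-2>k+2r-3\ge r-1\ge1$ and $\binom{k+2r-3}{r-1}<\binom{X+r-2}{r-1}$. For $k=2$ we have $r=2$, $U=\beta_1(2)=3$ and $\binom{X+r-2}{r-1}=X=N-2\ge3$, with equality only for $N=5$.

\emph{Case $i\ge2$, $c=1$.} Then $v=1$, and $i\le r-1$ gives
\[
U=\binom{X+i-1}{X}\le\binom{X+r-2}{X}=\binom{X+r-2}{r-2}=\frac{r-1}{X}\binom{X+r-2}{r-1}<\binom{X+r-2}{r-1},
\]
because $X>r$.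

\emph{Case $i\ge2$, $c\ge2$.} Since $i-c\le r-2$, we have $U\le\binom{X+r-2}{i-1}v$, so it suffices to show that $v$ is smaller than
\[
\binom{X+r-2}{r-1}\Big/\binom{X+r-2}{i-1}=\prod_{j=i}^{r-1}\frac{X+r-1-j}{j}\ge\Bigl(\frac X{r-1}\Bigr)^{r-i}.
\]
By \eqref{eq:X} and $r\le k$,
\[
\frac X{r-1}\ge1+\frac{\binom k2+1}{r-1}\ge1+\frac{\binom k2+1}{k-1}>1+\frac k2,
\]
and $r-i\ge i(c-1)\ge2(c-1)$. As $(1+k/2)^2\ge2k$, the ratio exceeds $(2k)^{c-1}$. On the other hand $v\le(k-i+c)^{c-1}<(2k)^{c-1}$ by Lemma~\ref{lem:beta}(b) and $c\le r\le k$.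
\end{proof}

\section{Partitions with fewer than $k$ parts}\label{sec:fewer}

\begin{proposition}\label{prop:B}
Let $k\ge3$ and $N\ge m$, and let $\mu$ be a strict partition of $m$ with $s$ parts, $2\le s\le k-1$. Then $\Phi_N(\mu)<M:=\max\bigl(2^{m-1},\beta_{k-1}(N)\bigr)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:extremal} from Propositions~\ref{prop:A} and~\ref{prop:B}]
We have $2\le s\le k$. If $s\le k-1$, then $k\ge3$, and Proposition~\ref{prop:B} applies because $\beta_{k-1}(N)\le\Lambda$. If $s=k$, Proposition~\ref{prop:A} applies; in its exceptional case $m=N=5$ we have $\Phi_N(\mu)\le\Lambda=10<16=2^{m-1}$.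
\end{proof}

The rest of this section proves Proposition~\ref{prop:B}. Put $\ell=k-1\ge s$.

\subsection{A union bound}
For $1\le t\le s$ let $A_t=\{Q\subseteq[N]:q_t<\mu_t\}$. A set $Q$ lies in $A_t$ if and only if it has at most $t-1$ elements in $\{\mu_t,\dots,N\}$, so
\[
|A_t|=2^{\mu_t-1}\beta_{t-1}(N+1-\mu_t).
\]
The family $\mathcal F_N(\mu)$ is the union of $A_1,\dots,A_s$. The empty set lies in each $A_t$ and $s\ge2$, so
\begin{equation}\label{eq:union}
\Phi_N(\mu)<\sum_{t=1}^s|A_t| .
\end{equation}
We bound each $|A_t|$ by a fraction of $M$ that does not depend on $N$, and show that the fractions add up to at most one.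

The parts $\mu_2,\dots,\mu_s$ sum to at least $\binom s2$, so
\begin{equation}\label{eq:A1}
|A_1|=2^{\mu_1-1}\le2^{-\binom s2}M .
\end{equation}
For $2\le i\le\ell$ put
\[
\alpha_i=\Bigl\lfloor\frac mi-\frac{i-1}2\Bigr\rfloor .
\]
From $m\ge\mu_1+\dots+\mu_i\ge i\mu_i+\binom i2$ we get $\mu_i\le\alpha_i$ for $2\le i\le s$. Moreover $2\le\alpha_i\le N$: the lower bound is equivalent to $i^2+3i\le2m$, and $i\le k-1$ gives $i^2+3i\le(k-1)(k+2)<2m$. By Lemma~\ref{lem:beta}(a) the function $a\mapsto2^{a-1}\beta_{i-1}(N+1-a)$ is nondecreasing for $1\le a\le N$. Hence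
\begin{equation}\label{eq:Ai}
|A_i|\le2^{\alpha_i-1}\beta_{i-1}(N+1-\alpha_i)\le2^{\alpha_i-1}\beta_{i-1}(N-1)\qquad(2\le i\le s).
\end{equation}

\subsection{Elimination of $N$}
The bound \eqref{eq:Ai} increases with $N$. As long as $M=2^{m-1}$, its ratio to $M$ therefore increases; once $M=\beta_\ell(N)$, the ratio decreases, because $\beta_\ell$ grows faster than $\beta_{i-1}$. The worst case is at the crossover. Let $P$ be the largest integer with $\beta_\ell(P)<2^{m-1}$, so that
\[
\beta_\ell(P)<2^{m-1}\le\beta_\ell(P+1).
\]
It depends on $m$ only. Since $\beta_\ell(\ell)=2^\ell$ and $\ell<m-1$, we have $P\ge\ell$. Put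
\[
\tau_i=2^{\alpha_i-m}\beta_{i-1}(P)\qquad(2\le i\le\ell).
\]

\begin{lemma}\label{lem:tau}
$|A_i|\le\tau_iM$ for $2\le i\le s$.
\end{lemma}

\begin{proof}
If $N\le P$, then \eqref{eq:Ai} gives $|A_i|\le2^{\alpha_i-1}\beta_{i-1}(P)=\tau_i2^{m-1}$. Let $N\ge P+1$. For $z\ge P\ge\ell$ the ratio
\[
\frac{\beta_\ell(z+1)}{\beta_{i-1}(z)}=\frac{\beta_\ell(z)}{\beta_{i-1}(z)}+\frac{\beta_{\ell-1}(z)}{\beta_{i-1}(z)}
\]
is nondecreasing in $z$ by Lemma~\ref{lem:beta}(c), since $i-1\le\ell-1$; here $s\le k-1$ is used. Comparing $z=N-1$ with $z=P$ gives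
\[
\frac{|A_i|}{\beta_\ell(N)}\le2^{\alpha_i-1}\frac{\beta_{i-1}(N-1)}{\beta_\ell(N)}\le2^{\alpha_i-1}\frac{\beta_{i-1}(P)}{\beta_\ell(P+1)}\le\tau_i .\qedhere
\]
\end{proof}

By \eqref{eq:union}, \eqref{eq:A1} and Lemma~\ref{lem:tau}, Proposition~\ref{prop:B} holds if $2^{-\binom s2}+\sum_{i=2}^s\tau_i\le1$. The first term is $\frac12$ for $s=2$ and at most $\frac18$ for $s\ge3$. So it suffices to prove
\begin{equation}\label{eq:goal}
\tau_2\le\frac12\qquad\text{and}\qquad\sum_{i=2}^\ell\tau_i\le\frac78 ,
\end{equation}
a statement about $m$ alone. Applying Lemma~\ref{lem:beta}(d) for $p=i,\dots,\ell$ and then $\beta_\ell(P)<2^{m-1}$, we obtain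
\begin{equation}\label{eq:taubound}
\tau_i\le2^{\alpha_i-1}\prod_{j=i}^\ell\frac j{P+1-j}.
\end{equation}
The right side decreases in $P$, so $P$ may be replaced in it by any lower bound $P_0\ge\ell$. We prove \eqref{eq:goal} by a uniform estimate for $k\ge7$ and by direct evaluation for $k=4,5,6$. For $k=3$ it fails at $m=7$ and $m=9$, and these two values need one more step.

\subsection{The case $k\ge7$}
Here $\ell\ge6$ and $m-1=\frac12(\ell^2+3\ell)+r$. Put
\[
Z=2^{(m-1)/\ell},\qquad \log_2Z=\frac{\ell+3}2+\frac r\ell\ge\frac92,
\]
so $Z>22.6$. Lemma~\ref{lem:beta}(e) gives $Z^\ell\le\beta_\ell(P+1)\le(e(P+1)/\ell)^\ell$, that is, $P+1\ge\ell Z/e$. Hence $P+1-j\ge\ell(Z/e-1)$ for $j\le\ell$. Fix $i$ with $2\le i\le\ell$, and let $p=\ell+1-i$ be the number of factors in \eqref{eq:taubound}. With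
\[
c_i=\prod_{j=i}^\ell\frac j\ell\le1,\qquad \kappa=\frac Z{Z/e-1}=\frac e{1-e/Z}<\frac{2.72}{1-2.72/22.6}<3.1,
\]
the bound \eqref{eq:taubound} becomes $\tau_i\le c_i\,\kappa^p\,2^{\alpha_i-1}Z^{-p}$. We estimate the exponent of $2$. Since $k=i+p$, we have $2m=(i+p)(i+p+1)+2r$, so
\[
\alpha_i-1\le\frac{2m-i^2-i}{2i}=p+\frac{p(p+1)}{2i}+\frac ri .
\]
Using $p+1=\ell+2-i$ and $\ell-ip=(i-1)(i-\ell)$, we get
\[
\alpha_i-1-p\log_2Z\le\frac p2\Bigl(\frac{p+1}i-\ell-1\Bigr)+r\Bigl(\frac1i-\frac p\ell\Bigr)=-p\,\frac{(\ell+2)(i-1)}{2i}+r\,\frac{(i-1)(i-\ell)}{i\ell}.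
\]
The last term is at most $0$. Therefore
\[
\tau_i\le c_i\,\theta_i^{\,p},\qquad \theta_i=\kappa\,2^{-(\ell+2)(i-1)/(2i)} .
\]

For $i=\ell$ we have $p=1$ and $\frac{(\ell+2)(\ell-1)}{2\ell}=\frac12(\ell+1-\frac2\ell)\ge\frac{10}3$. As $2^{10/3}>10$, this gives $\tau_\ell<0.31$.

For $3\le i\le\ell-1$ we have $\frac{(\ell+2)(i-1)}{2i}\ge\frac83$ and $2^{8/3}>6.33$, so $\theta_i<0.49$. The exponents $p$ are distinct and at least $2$, so these $\tau_i$ sum to less than $0.49^2/0.51<0.48$.

For $i=2$ we have $p=\ell-1\ge5$ and $\theta_2\le\kappa/4<0.78$. Also $c_2=\ell!/\ell^{\ell-1}$ is multiplied by $(\frac\ell{\ell+1})^{\ell-1}<1$ when $\ell$ increases by one, so $c_2\le6!/6^5<0.1$. Hence $\tau_2<0.1\cdot0.78^5<0.03$.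

The total is less than $0.82$, and \eqref{eq:goal} holds.

\subsection{The cases $k=5$ and $k=6$}
Here $15\le m\le20$ with $\ell=4$, and $21\le m\le27$ with $\ell=5$. We split these values into five ranges. In each range, $\beta_\ell(P_0)<2^{m-1}$ for the smallest $m$ gives $P\ge P_0$ throughout, and $\alpha_i$ is at most its value at the largest $m$. The columns $\tau_i$ contain the right side of \eqref{eq:taubound} for these data, rounded up. For instance, at $m=15$ we have $\tau_3\le2^3\cdot\frac3{23}\cdot\frac4{22}=\frac{96}{506}<0.190$.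
\[
\begin{array}{c|c|c|c|cccc|c}
m&P_0&\beta_\ell(P_0)&(\alpha_2,\dots,\alpha_\ell)\le&\tau_2&\tau_3&\tau_4&\tau_5&\text{sum}\\\hline
15&25&15276<2^{14}&(7,4,2)&.127&.190&.364&&.681\\
16,17&30&31931<2^{15}&(8,4,2)&.141&.127&.297&&.565\\
18\text{--}20&42&124314<2^{17}&(9,5,3)&.097&.124&.411&&.632\\
21&41&862190<2^{20}&(10,6,3,2)&.029&.036&.057&.271&.393\\
22\text{--}27&47&1729648<2^{21}&(13,8,5,3)&.126&.091&.170&.466&.853
\end{array}
\]
In every row $\tau_2<\frac12$ and the sum is below $\frac78=.875$.

\subsection{The case $k=4$}
Here $\ell=3$ and $10\le m\le14$. We use the exact values $\tau_2=2^{\alpha_2-m}(P+1)$ and $\tau_3=2^{\alpha_3-m}\beta_2(P)$.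
\[
\begin{array}{c|ccc|c|c|cc}
m&\beta_3(P)&2^{m-1}&\beta_3(P+1)&P&(\alpha_2,\alpha_3)&\tau_2&\tau_3\\\hline
10&470&512&576&14&(4,2)&15/64&106/256\\
11&988&1024&1160&18&(5,2)&19/64&172/512\\
12&1794&2048&2048&22&(5,3)&23/128&254/512\\
13&4090&4096&4526&29&(6,3)&30/128&436/1024\\
14&7807&8192&8474&36&(6,3)&37/256&667/2048
\end{array}
\]
In every row $\tau_2<\frac38$ and $\tau_3<\frac12$, so \eqref{eq:goal} holds.

\subsection{The case $k=3$}
Here $\ell=s=2$, $6\le m\le9$, and $\mu=(m-b,b)$ with $b\ge1$.
\[
\begin{array}{c|ccc|c|c|c}
m&\beta_2(P)&2^{m-1}&\beta_2(P+1)&P&\alpha_2&\tau_2\\\hline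
6&29&32&37&7&2&1/2\\
7&56&64&67&10&3&11/16\\
8&121&128&137&15&3&1/2\\
9&254&256&277&22&4&23/32
\end{array}
\]
For $m=6$ and $m=8$, \eqref{eq:goal} holds. For $m=7$ and $m=9$ the bounds $|A_1|\le\frac12M$ and $|A_2|\le\tau_2M$ add up to too much, but they are sharp for different $b$. If $b\ge2$, then $|A_1|=2^{m-b-1}\le\frac14M$, and $\frac14+\tau_2<1$. If $b=1$, then $|A_2|=\beta_1(N)=N+1$, and $N\ge m\ge7$ gives $\beta_2(N)=1+\frac12N(N+1)>2(N+1)$; so $|A_1|\le\frac12M$ and $|A_2|<\frac12M$. In both cases \eqref{eq:union} gives $\Phi_N(\mu)<M$.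

This completes the proof of Proposition~\ref{prop:B}, and with it the proofs of Theorems~\ref{thm:extremal} and~\ref{thm:main} and of Theorem~\ref{thm:sharp}\,(1),\,(2).

\section{Ties between Lex and RevLex}\label{sec:ties}

We prove Theorem~\ref{thm:sharp}\,(3). Let $m\ge1$. By Theorem~\ref{thm:main} one of the two sets is minimal, so each of them is minimal exactly when its Hilbert function is at most that of the other for $d\gg0$. By \eqref{eq:HF} and Lemma~\ref{lem:special}, the difference $\operatorname{HF}(K[\operatorname{Lex}(u)],d)-\operatorname{HF}(K[\operatorname{RevLex}(u)],d)$ equals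
\begin{equation}\label{eq:diff}
\sum_{Q\in\mathcal F_N((m))}\binom{d-\rho(Q)+N}N-\sum_{Q\in\mathcal F_N(\lambda(m))}\binom{d-\rho(Q)+N}N .
\end{equation}
Its coefficient of $d^N$ is $(2^{m-1}-\Lambda)/N!$. So only $\operatorname{Lex}(u)$ is minimal among the two if $\Lambda>2^{m-1}$, and only $\operatorname{RevLex}(u)$ if $\Lambda<2^{m-1}$. For $m\le2$ we have $\lambda(m)=(m)$, the two sets coincide, and $\Lambda=2^{m-1}$. It remains to treat the \emph{ties}: $m\ge3$, so $k\ge2$, and $\Lambda=2^{m-1}$. We must show that \eqref{eq:diff} vanishes identically if $(m,N)$ is $(3,3)$ or $(4,6)$, and is negative for $d\gg0$ in every other tie.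

In a tie we look at the next coefficient. Expanding $\binom{d-\rho+N}N=\frac1{N!}\prod_{j=1}^N(d-\rho+j)$ gives
\[
\binom{d-\rho+N}N=\frac{d^N}{N!}+\frac{d^{N-1}}{(N-1)!}\Bigl(\frac{N+1}2-\rho\Bigr)+O(d^{N-2}).
\]
The two sums in \eqref{eq:diff} have the same number of terms, so with
\[
\mathcal B(\mu)=\sum_{Q\in\mathcal F_N(\mu)}\rho(Q)
\]
the coefficient of $d^{N-1}$ in \eqref{eq:diff} is $\bigl(\mathcal B(\lambda(m))-\mathcal B((m))\bigr)/(N-1)!$. Blocking paths with few corners saves more. To compute $\rho(Q)$, count right endpoints: the right endpoint of a maximal interval of $[N]\setminus Q$ is either $N$ or an element $j\notin Q$, $j\ge1$, with $j+1\in Q$.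

For $Q\subseteq[m-1]$ the element $N\ge m$ is a right endpoint, so $\rho(Q)=1+|\{1\le j\le m-2:j\notin Q,\ j+1\in Q\}|$. Each $j$ contributes for a quarter of the subsets, so
\[
\mathcal B((m))=2^{m-1}\Bigl(1+\frac{m-2}4\Bigr)=2^{m-1}\,\frac{m+2}4 .
\]
For the sets in $\mathcal F_N(\lambda(m))$, listed in Lemma~\ref{lem:special}, we have $\rho(Q)\le|Q|+1\le k$ if $|Q|\le k-1$, and $\rho(Q)\le|T|+1=r\le k$ if $Q=[k-r+1]\cup T$. Since $\rho(\emptyset)=1<k$, a tie gives
\[
\mathcal B(\lambda(m))<k\Lambda=k\,2^{m-1}.
\]
So \eqref{eq:diff} is eventually negative in every tie with $m\ge4k-2$. For $k\ge7$ this condition always holds, since $m\ge\binom{k+1}2$ and $\binom{k+1}2-(4k-2)=\frac12(k^2-7k+4)>0$.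

For $3\le k\le6$ the values with $m<4k-2$ are $6$--$9$, $10$--$13$, $15$--$17$ and $21$, and none of them admits a tie. Indeed $\Lambda_N(m)$ is strictly increasing in $N$ by \eqref{eq:Lambda} and Lemma~\ref{lem:beta}(a), and it jumps over $2^{m-1}$ between the following values $N$ and $N+1$.
\[
\begin{array}{c|cccccccc}
m&6&7&8&9&10&11&12&13\\\hline
N&7&10&14&16&14&18&22&28\\
\Lambda_N(m)&29&57&118&242&470&989&1813&4008\\
2^{m-1}&32&64&128&256&512&1024&2048&4096\\
\Lambda_{N+1}(m)&37&68&134&274&576&1161&2068&4441
\end{array}
\]
\[
\begin{array}{c|cccc}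
m&15&16&17&21\\\hline
N&25&30&35&42\\
\Lambda_N(m)&15276&31932&59567&974982\\
2^{m-1}&16384&32768&65536&1048576\\
\Lambda_{N+1}(m)&17902&36458&66744&1099296
\end{array}
\]

For $k=2$ we have $m\in\{3,4,5\}$, and \eqref{eq:smallLambda} shows that the ties are $(m,N)=(3,3)$, $(4,6)$, $(5,8)$. If $\rho$ takes each value equally often on the two forbidden families, then \eqref{eq:diff} vanishes for all $d$.

\emph{The tie $(3,3)$, $u=7$.} The family for $(3)$ is $\emptyset,\{1\},\{2\},\{1,2\}$, with $\rho=1,1,2,1$. The family for $(2,1)$ is $\emptyset,\{1\},\{2\},\{3\}$, with $\rho=1,1,2,1$. The Hilbert functions coincide.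

\emph{The tie $(4,6)$, $u=24$.} For $(4)$ we have $\rho=1$ on $\emptyset,\{1\},\{1,2\},\{1,2,3\}$ and $\rho=2$ on $\{2\},\{3\},\{1,3\},\{2,3\}$. For $(3,1)$ we have $\rho=1$ on $\emptyset,\{1\},\{6\},\{1,2\}$ and $\rho=2$ on $\{2\},\{3\},\{4\},\{5\}$. The Hilbert functions coincide.

\emph{The tie $(5,8)$, $u=40$.} Here $\mathcal B((5))=16\cdot\frac74=28$. The family for $(3,2)$ consists of $\emptyset$, the eight singletons, and the seven sets $\{1,q\}$ with $2\le q\le8$. We have $\rho=1$ on the five sets $\emptyset,\{1\},\{8\},\{1,2\},\{1,8\}$ and $\rho=2$ on the other eleven, so $\mathcal B((3,2))=5+22=27<28$, and \eqref{eq:diff} is eventually negative.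

Thus $\operatorname{Lex}(u)$ is minimal whenever $\Lambda=2^{m-1}$, and in that case $\operatorname{RevLex}(u)$ is also minimal exactly when $m\le2$ or $(m,n)\in\{(3,4),(4,7)\}$. This proves Theorem~\ref{thm:sharp}\,(3).

\begin{thebibliography}{1}

\bibitem{Nicklasson}
Lisa Nicklasson, \emph{Subalgebras generated in degree two with minimal Hilbert function}, arXiv:1911.11038 (2019).

\end{thebibliography}
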